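\title{One-planar unit distance graphs: the term of order $\sqrt{n}$}

\begin{abstract}
Let $u_k(n)$ be the largest number of edges of a graph on $n$ vertices that can be drawn in the plane with straight edges of unit length, each involved in at most $k$ crossings. We prove that $\sqrt{\pi\sqrt3\,n}-\frac52<3n-u_1(n)\le\sqrt{11n}+7$ for all $n\ge1$. Since $u_0(n)=\lfloor 3n-\sqrt{12n-3}\rfloor$, both $3n-u_1(n)$ and $u_1(n)-u_0(n)$ have exact order $\sqrt n$. The lower bound combines Euler's formula with the isoperimetric inequality; the upper bound comes from rows of points that are packed more densely than in the triangular lattice.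
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{unit distance drawing} of a simple graph represents the vertices by distinct points of the plane and the edges by straight segments of length $1$, so that no edge contains a vertex in its interior. Two edges then meet in at most one point: two distinct unit segments with more than one common point overlap, and one of them contains an endpoint of the other in its interior. The common point is either a common endpoint or an interior point of both edges, a \emph{crossing}. The drawing is \emph{$k$-planar} if every edge is involved in at most $k$ crossings, and $u_k(n)$ is the largest number of edges of a $k$-planar unit distance drawing on $n$ vertices. A $0$-planar drawing is a \emph{matchstick graph}. In a $1$-planar drawing no three edges pass through one crossing.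

For a graph $G$ with $n$ vertices and $e$ edges we call
\[
D(G)=3n-e=\tfrac12\sum_{v}\bigl(6-\deg v\bigr)
\]
its \emph{deficiency}. It measures the distance from $6$-regularity, and in a piece of the triangular lattice it is a boundary effect. The hexagonal piece with side $a$ has $n=3a^2+3a+1$ vertices; its six corners have degree $3$, the other $6(a-1)$ boundary vertices have degree $4$, and the rest have degree $6$. Hence $D=6a+3=\sqrt{12n-3}$. No matchstick graph does better: Harborth conjectured, and Lavoll\'ee and Swanepoel proved, that
\begin{equation}\label{eq:u0}
u_0(n)=\lfloor 3n-\sqrt{12n-3}\rfloor .
\end{equation}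

How much does one crossing per edge help? If the edges may have different lengths, it changes the leading term: the $a\times a$ square grid with both diagonals of each cell has $4a^2-6a+2$ edges on $a^2$ vertices, and each edge is crossed at most once. With unit edges it does not, since it is known that $\lfloor 3n-\sqrt{12n-3}\rfloor\le u_1(n)\le 3n-\sqrt[4]{n}/15$ for every $n$. On the other hand, \v{C}ervenkov\'a constructed $1$-planar unit distance graphs with $u_0(n)+1$ or $u_0(n)+2$ edges for infinitely many $n$. So crossings affect only the second-order term, and they do affect it. The following two questions come from the paper of Geh\'er and T\'oth~\cite{GT}. Here $f(n)=\Omega(\sqrt n)$ means that there are constants $c>0$ and $n_0$ with $f(n)\ge c\sqrt n$ for all $n\ge n_0$.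
\begin{itemize}
\item[(i)] Is $3n-u_1(n)=\Omega(\sqrt n)$?
\item[(ii)] Is $u_1(n)-u_0(n)=\Omega(\sqrt n)$?
\end{itemize}
If the deficiency is still a boundary effect, both questions are about density. A drawing of small deficiency should need area proportional to $n$, hence a boundary of length proportional to $\sqrt n$; this suggests (i). If crossings allow less area per vertex than the $\sqrt3/2$ of the triangular lattice, the same boundary encloses more vertices; this suggests (ii). Both guesses are right.

\begin{theorem}\label{thm:main}
For all $n\ge1$,
\[
\sqrt{\pi\sqrt3\;n}-\tfrac52\;<\;3n-u_1(n)\;\le\;\sqrt{11\,n}+7 .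
\]
\end{theorem}

Here $\sqrt{\pi\sqrt3}\approx2.333$ and $\sqrt{11}\approx3.317<\sqrt{12}$.

\begin{corollary}\label{cor:diff}
For all $n\ge1$,
\[
(\sqrt{12}-\sqrt{11})\sqrt n-8\;\le\;u_1(n)-u_0(n)\;\le\;\Bigl(\sqrt{12}-\sqrt{\pi\sqrt3}\Bigr)\sqrt n+\tfrac72 .
\]
Thus \emph{(i)} and \emph{(ii)} both hold, and both $3n-u_1(n)$ and $u_1(n)-u_0(n)$ have exact order $\sqrt n$.
\end{corollary}

\begin{proof}
By \eqref{eq:u0}, $\sqrt{12n-3}\le 3n-u_0(n)<\sqrt{12n-3}+1$. Also
\[
0<\sqrt{12n}-\sqrt{12n-3}=\frac{3}{\sqrt{12n}+\sqrt{12n-3}}<1 ,
\]
so $\sqrt{12n}-1<3n-u_0(n)<\sqrt{12n}+1$. Subtract the bounds of Theorem~\ref{thm:main}.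
\end{proof}

We do not determine the optimal constants. The left inequality of Theorem~\ref{thm:main} is proved in Section~\ref{sec:lower}, after the case without crossings in Section~\ref{sec:tools}; the right inequality is proved in Section~\ref{sec:upper}. Of the known results above only \eqref{eq:u0} is used, in the corollary and for $n<275$ in Section~\ref{sec:upper}.

\section{Tools, and the case without crossings}\label{sec:tools}

A \emph{plane multigraph} $H$ has its vertices drawn as distinct points and its edges as simple polygonal arcs that meet only at common endpoints; parallel edges are allowed. Its \emph{faces} are the components of the complement of the drawing. Let $H$ be connected and loopless, with vertex set $V$ and $n=|V|\ge3$. Each face $f$ is bounded by one closed walk, which traverses an edge once for each side of it on which $f$ lies. The length of the walk is the \emph{degree} $\deg f$, and the degrees add up to $2|E(H)|$. We use the following facts.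

\begin{itemize}
\item[(P1)] Let $m=\sum_f(\deg f-3)$ and let $F$ be the number of faces. Euler's formula $n-|E(H)|+F=2$ and $2|E(H)|=3F+m$ give
\[
|E(H)|=3n-6-m,\qquad F=2n-4-m .
\]
\item[(P2)] Every face has degree at least $2$. A face of degree $2$ is bounded by two parallel edges, because a walk along one edge and back bounds a face only if $H$ is a single edge. A face of degree $3$ is bounded by three edges on three distinct vertices, because there are no loops. In both cases the boundary is a simple closed curve, and a bounded face is the inside of this curve.
\item[(P3)] If $H$ is drawn inside $\operatorname{conv}V$, then every extreme point of $\operatorname{conv}V$ starts a ray that has no other point in $\operatorname{conv}V$, so it lies on the boundary walk of the unbounded face. If $V$ is not collinear, there are at least three extreme points, and the unbounded face has degree at least $3$.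
\item[(P4)] A closed polygon is at least as long as the perimeter of the convex hull $K$ of its vertices. Indeed, let $z_1,\dots,z_w$ be its side vectors and $u_\theta=(\cos\theta,\sin\theta)$. The projection of the polygon to the direction $u_\theta$ runs across the projection of $K$ and back, so $\sum_i|\langle z_i,u_\theta\rangle|$ is at least twice the width of $K$ in this direction, with equality for the boundary of $K$. Integrate over $0\le\theta\le\pi$, using $\int_0^\pi|\langle z,u_\theta\rangle|\,d\theta=2|z|$.
\item[(P5)] (Isoperimetric inequality.) A convex polygon with perimeter $L$ and area $A$ satisfies $L^2\ge4\pi A$.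
\end{itemize}

Put $\beta=\pi\sqrt3=4\pi\cdot\frac{\sqrt3}{4}$. A unit equilateral triangle has area $\sqrt3/4$, so by (P5) a convex polygon that contains $T$ disjoint regions of this area has perimeter at least $\sqrt{\beta T}$.

Let $G$ be a connected matchstick graph whose vertex set $V$ is not collinear, and let $D=D(G)$. The argument has three steps. First, all faces have degree at least $3$, and (P1) is the \emph{identity} $D=6+m$. Second, there are many \emph{triangles}: of the $2n-4-m$ faces one is unbounded and at most $m$ have degree at least $4$, and each of the others is a unit equilateral triangle, so their number is at least $2n-5-2m=2n+7-2D$. Third, the \emph{perimeter} is short: if the unbounded face has degree $w$, then $w-3\le m$, so its boundary walk has length $w\le D-3$, and $\operatorname{conv}V$ has perimeter at most $D-3$ by (P3) and (P4). Together,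
\[
(D-3)^2\ge\beta\,(2n+7-2D),
\]
so $D$ has order at least $\sqrt n$.

Crossings disturb each step. Euler's formula needs a plane graph, and a plane graph obtained from $G$ by changing edges has edges that are not unit segments. Its triangular faces need not have area $\sqrt3/4$, and the steps of its outer boundary need not have length $1$. The next section repairs the three steps in turn.

\section{The lower bound on the deficiency}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $G$ be a connected $1$-planar unit distance drawing whose vertex set $V$, of size $n$, is not collinear. Then $D(G)>\sqrt{\beta n}-(\beta-3)$.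
\end{proposition}

We first deduce the left inequality of Theorem~\ref{thm:main}. Note that $\beta<3.15\cdot1.74<5.5$, so $\beta-3<\frac52$. For $n=1,2$ we have $3n-u_1(n)=3,5$, while $\sqrt{\beta n}<\sqrt{11}<4$, so the inequality holds. Let $n\ge3$ and let $G$ be a drawing with $u_1(n)$ edges; maximality is used only to verify the two hypotheses of the proposition.

Suppose that $G$ is disconnected. Translate the components so that their convex hulls are pairwise disjoint; this creates no crossing. Then move two of them so that a rightmost vertex $y$ of the first and a leftmost vertex $y'$ of the second satisfy $y'=y+(1,0)$, and move the others far away. The interior of the segment $yy'$ lies in an open vertical strip that separates the two components, so $yy'$ can be added as an uncrossed edge, a contradiction. Suppose that $V$ is collinear. An edge contains no vertex in its interior, so it joins two consecutive points of the line, and $G$ has at most $n-1$ edges. But a zigzag strip of unit triangles, in which each new vertex is joined to the previous two, is a matchstick graph with $1+2(n-2)=2n-3>n-1$ edges, again a contradiction.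

For the rest of this section $G$ is as in Proposition~\ref{prop:lower}, with $e$ edges, $N$ crossings and deficiency $D$. A \emph{cell} is a component of the complement of the drawing of $G$.

\subsection{A plane multigraph on the same vertices}

Deleting one edge at each crossing makes $G$ plane but loses $N$ edges, which may be far more than $D$. To recover them we add new edges around each crossing, in a region that is known to be empty.

Let $x$ be a crossing of edges $ac$ and $bd$. The four endpoints are distinct, since the edges have only $x$ in common, and they lie in the cyclic order $a,b,c,d$ around $x$. The \emph{sides} of $x$ are the pairs $(a,b),(b,c),(c,d),(d,a)$, and the \emph{length} of the side $(a,b)$ is the distance $|ab|$. A side belongs to its crossing: the same pair of vertices may be a side of several crossings, and these sides count separately. Fix a small $\varepsilon>0$. For the side $(a,b)$ let $x_{ab}$ be the point at distance $\varepsilon$ from $x$ on the bisector of the angle $axb$; it lies in the open triangle $abx$. The \emph{arc} $\kappa_{ab}$ is the polygonal path $a\,x_{ab}\,b$, and the \emph{sliver} of the side is the open region between $\kappa_{ab}$ and the path $axb$ (Figure~\ref{fig:kite}).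

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.2]
\fill[gray!25] (180:0.55)--(125:0.12)--(70:0.6)--(35:0.12)--(0:0.45)--cycle;
\draw[very thick] (180:0.55)--(0:0.45);
\draw[thick,dotted] (70:0.6)--(250:0.4);
\draw[dashed] (180:0.55)--(125:0.12)--(70:0.6)--(35:0.12)--(0:0.45)--(305:0.12)--(250:0.4)--(215:0.12)--cycle;
\fill (180:0.55) circle (0.4pt) node[left] {$a$};
\fill (70:0.6) circle (0.4pt) node[above] {$b$};
\fill (0:0.45) circle (0.4pt) node[right] {$c$};
\fill (250:0.4) circle (0.4pt) node[below] {$d$};
\node at (132:0.24) {$\kappa_{ab}$};
\node at (33:0.28) {$\kappa_{bc}$};
\node at (300:0.24) {$\kappa_{cd}$};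
\node at (212:0.30) {$\kappa_{da}$};
\end{tikzpicture}
\caption{Two crossing edges $ac$ and $bd$. The edge $ac$ is kept, the edge $bd$ (dotted) is removed, and four arcs (dashed) are drawn close to the two edges. The shaded region is one of the two kite faces.}\label{fig:kite}
\end{figure}

Here $1$-planarity enters. The edge $ac$ is crossed only at $x$, so an edge other than $ac$ and $bd$ is either disjoint from the segment $ax$ or meets it only at $a$, leaving $a$ in another direction. As $\varepsilon\to0$ the triangle $a\,x\,x_{ab}$ shrinks to $ax$ and its angle at $a$ tends to $0$. Hence for small $\varepsilon$ this triangle meets the drawing of $G$ only in $ax$, and two such triangles at different crossings have at most a vertex of $G$ in common. The four arcs at one crossing lie in the four different angles at $x$. So the arcs meet each other and the drawing of $G$ only at their endpoints, and the slivers contain no point of $G$ and no point of an arc.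

Let $H'$ be the plane multigraph on $V$ whose edges are the $e-2N$ \emph{uncrossed} edges of $G$, one of the two edges at each crossing (its \emph{diagonal}), and all $4N$ arcs. It is loopless and lies in $\operatorname{conv}V$. It is connected, because a removed edge $bd$ is bypassed by $\kappa_{ab}$ and $\kappa_{da}$. If $ac$ is the diagonal at $x$, the simple closed curve formed by $\kappa_{ab},\kappa_{bc},ac$ encloses two slivers and the open segment $xb$, and hence no point of $H'$. Its inside is a face of degree $3$, and so is the inside of the curve formed by $\kappa_{cd},\kappa_{da},ac$. These are the two \emph{kite faces} of $x$. A diagonal has kite faces on both sides. An arc has a kite face on exactly one side, since it lies on the boundary of its own kite face only.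

The formula (P1) is useful when $m\ge0$, so faces of degree $2$ must go. By (P2) and (P3) such a face is bounded and lies between two parallel edges; call it a \emph{bigon}. No diagonal lies on a bigon, an arc lies on at most one, and two uncrossed edges are not parallel. So a bigon lies between an arc and an uncrossed edge, or between two arcs; in the second case the arcs belong to different crossings, since the four sides of one crossing are different pairs. Delete one arc from each bigon, and call the result $H$. Deleting an arc merges its bigon with its kite face and changes no other face. On the boundary of the kite face the arc is replaced by the other edge of the bigon. That edge is never deleted: it is an uncrossed edge, or an arc that lies on no further bigon. So $H$ is connected, and we still call the enlarged faces kite faces.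

A side is \emph{real} if its arc forms a bigon of $H'$ with an uncrossed edge, and \emph{virtual} otherwise. An arc of $H$ is \emph{paired} if it survives from a bigon of two arcs, and \emph{unpaired} if it lies on no bigon of $H'$. A paired arc represents two virtual sides, an unpaired arc represents one, and every virtual side is represented exactly once. We collect what has been shown.

\begin{lemma}\label{lem:H}
The plane multigraph $H$ on $V$ is connected and loopless and lies in $\operatorname{conv}V$.
\begin{itemize}
\item[(a)] All faces have degree at least $3$. There are $2N$ kite faces, all bounded and of degree $3$.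
\item[(b)] Every point of the drawing of $G$ that is not in $H$ lies in a kite face, and in fact in a kite face of $H'$.
\item[(c)] Diagonals and paired arcs have kite faces on both sides. An unpaired arc has a kite face on exactly one side.
\end{itemize}
\end{lemma}

\subsection{The identity}

The unit length of the edges has not been used so far. It limits the number of real sides.

\begin{lemma}\label{lem:sides}
Let $x$ be a crossing of $ac$ and $bd$.
\begin{itemize}
\item[(a)] If the side $(a,b)$ is real, then $ab$ is an uncrossed edge of $G$, so $|ab|=1$, and the open triangle $abx$ is a cell.
\item[(b)] $|ab|+|cd|<2$ and $|bc|+|da|<2$. In particular, two opposite sides are not both real.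
\end{itemize}
\end{lemma}

\begin{proof}
(a) The bigon lies between the segment $ab$ and $\kappa_{ab}$, so by (P2) it is the open triangle $a\,b\,x_{ab}$. It is a face of $H'$ and not a kite face, so it contains no point of $G$ by Lemma~\ref{lem:H}(b). The open triangle $abx$ is the union of the bigon, the interior of $\kappa_{ab}$ and the sliver, so it contains no point of $G$, and its boundary belongs to the drawing.

(b) The triangles $abx$ and $cdx$ are nondegenerate, so $|ab|+|cd|<|ax|+|xb|+|cx|+|xd|=|ac|+|bd|=2$. The other pair of opposite sides is symmetric.
\end{proof}

Let $v_x$ be the number of virtual sides of $x$. By Lemma~\ref{lem:sides}(b), $v_x\in\{2,3,4\}$. Put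
\[
j=\sum_x(v_x-2),\qquad m=\sum_{f}(\deg f-3),
\]
where $f$ runs over the faces of $H$, and let $q$ be the number of unpaired arcs. All three numbers are nonnegative.

\begin{lemma}\label{lem:identity}
$D=6+m+\dfrac{j+q}{2}$.
\end{lemma}

\begin{proof}
Let $p$ be the number of paired arcs. Counting virtual sides gives $2p+q=2N+j$, so $H$ has $p+q=N+\frac{j+q}2$ arcs. It also has $e-2N$ uncrossed edges and $N$ diagonals, so $|E(H)|=e+\frac{j+q}2$. Compare with $|E(H)|=3n-6-m$ from (P1).
\end{proof}

Thus a crossing is free of charge when it has only two virtual sides and both are shared with other crossings: the two half arcs make up for the removed edge. Every departure from this pattern is paid for in $D$.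

\begin{example}\label{ex:spike}
Take a unit triangle $bcd$ and a unit edge $ca$ that crosses $bd$; here $n=e=4$ and $D=8$. The sides $(b,c)$ and $(c,d)$ are real, and the other two are virtual and unpaired, so $j=0$ and $q=2$. With diagonal $ac$, the edges of $H$ are $ac,bc,cd,\kappa_{ab},\kappa_{da}$. Its faces are two kite faces and an unbounded face of degree $4$, so $m=1$ and $6+1+1=8$.
\end{example}

\begin{remark}
The identity holds without the unit length, but $j\ge0$ does not. In the $a\times a$ grid with diagonals all four sides of each crossing are real, so $j=-2(a-1)^2$, $q=0$, $m=4(a-1)-3$, and both sides of the identity equal $-a^2+6a-2$.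
\end{remark}

\subsection{Many disjoint unit triangles}

If $G$ has many crossings, most faces of $H$ are kite faces, whose area we do not control. The remedy is visible in Example~\ref{ex:spike}: a crossing with two real sides sits on a unit triangle of $G$, and by Lemma~\ref{lem:identity} all but $2D$ crossings are of this kind. So each crossing occupies two of the roughly $2n$ faces and typically returns one triangle. This gives about $2n-N$ triangles, and also at least about $N$; the average of the two bounds is $n$.

\begin{lemma}\label{lem:triangles}
The set $\operatorname{conv}V$ contains $T\ge n+\frac{19}2-2D$ pairwise disjoint regions of area $\sqrt3/4$.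
\end{lemma}

\begin{proof}
Call a crossing $x$ \emph{good} if $v_x=2$, and let $g$ be the number of good crossings. Every other crossing contributes at least $1$ to $j$, so $g\ge N-j$. The two real sides of a good crossing are adjacent by Lemma~\ref{lem:sides}(b). Name the endpoints so that they are $(b,c)$ and $(c,d)$; the choice of the diagonal plays no role here. Then $|bc|=|cd|=|bd|=1$. By Lemma~\ref{lem:sides}(a) the open triangles $bcx$ and $cdx$ are cells, and since $x$ lies on $bd$, their total area is that of the triangle $bcd$, namely $\sqrt3/4$. The only crossing on the boundary of either cell is $x$, so different good crossings give different cells.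

Next let $T_0$ be the number of bounded faces of $H$ of degree $3$ that are not kite faces and are bounded by uncrossed edges only. By (P2) such a face is an open unit equilateral triangle, and by Lemma~\ref{lem:H}(b) it contains no point of $G$. So it is a cell with no crossing on its boundary, different from the cells above. There are $2n-4-m-2N$ faces that are not kite faces. One of them is unbounded and at most $m$ have degree at least $4$. By Lemma~\ref{lem:H}(c) none has a diagonal or a paired arc on its boundary, and at most $q$ have an unpaired arc. Hence $T_0\ge2n-5-2N-2m-q$.

Distinct cells are disjoint, so we have $T=T_0+g$ disjoint regions of area $\sqrt3/4$ in $\operatorname{conv}V$, where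
\[
T\ge g\ge N-j,\qquad T\ge2n-5-N-2m-q-j .
\]
Averaging eliminates $N$ and gives $T\ge n-\frac52-(m+\frac q2+j)$. By Lemma~\ref{lem:identity}, $m+\frac q2+j\le2m+q+j=2(D-6)$.
\end{proof}

\subsection{The perimeter}

The boundary walk of the unbounded face of $H$ may use arcs whose endpoints are at distance more than $1$. Such a step is shorter than $2$, so it costs at most one extra unit of length. The term $\frac{j+q}2$ in the identity pays for it, because a long step contributes to both $j$ and $q$.

\begin{lemma}\label{lem:perimeter}
The perimeter of $\operatorname{conv}V$ is at most $D-3$.
\end{lemma}

\begin{proof}
Let $y_1,\dots,y_w,y_{w+1}=y_1$ be the boundary walk of the unbounded face of $H$. Then $m\ge w-3$. By Lemma~\ref{lem:H}(c) each step is an uncrossed edge or an unpaired arc, and an unpaired arc is used at most once. Call a step \emph{long} if $|y_iy_{i+1}|>1$, and let $w_1$ be the number of long steps. They are distinct unpaired arcs, so $w_1\le q$.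

They also represent distinct sides of length greater than $1$. Let $\ell_x$ be the number of such sides of the crossing $x$. We claim that $\ell_x\le v_x-2$; summing gives $w_1\le\sum_x\ell_x\le j$. Recall that a side whose length is not $1$ is virtual. By Lemma~\ref{lem:sides}(b), the side opposite to a side longer than $1$ is shorter than $1$, so each of the two opposite pairs contains at most one side longer than $1$, and then both of its sides are virtual. If $\ell_x=0$ there is nothing to prove. If $\ell_x=1$, one pair consists of two virtual sides and the other pair contains at least one, so $v_x\ge3$. If $\ell_x=2$, both pairs consist of virtual sides, so $v_x=4$.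

Therefore $\frac{j+q}2\ge w_1$, and Lemma~\ref{lem:identity} gives $D\ge6+(w-3)+w_1$, that is, $w+w_1\le D-3$. Every side has length less than $2$ by Lemma~\ref{lem:sides}(b), so the closed straight polygon $y_1y_2\cdots y_wy_1$ has length at most $(w-w_1)+2w_1\le D-3$. By (P3) the convex hull of its vertices is $\operatorname{conv}V$, and (P4) finishes the proof.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
By Lemmas~\ref{lem:triangles} and~\ref{lem:perimeter} and the isoperimetric inequality, $(D-3)^2\ge\beta T\ge\beta\,(n+\frac{19}2-2D)$. Hence
\[
(D-3+\beta)^2=(D-3)^2+2\beta(D-3)+\beta^2\ge\beta n+\tfrac72\beta+\beta^2>\beta n .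
\]
Since $D\ge6$ by Lemma~\ref{lem:identity}, the number $D-3+\beta$ is positive, and so it exceeds $\sqrt{\beta n}$.
\end{proof}

\section{Drawings with small deficiency}\label{sec:upper}

\subsection{Row structures}

Let $h=\sqrt3/2$ be the height of a unit triangle. A vertical unit segment that starts at the apex of a triangle with horizontal base crosses the base at its midpoint and ends $1-h\approx0.134$ beyond it; this is Example~\ref{ex:spike}. In a row of such triangles the free ends form a new row of points, very close to the row of the bases and shifted by $\frac12$. The same can be done from the other side, and the two families of vertical edges replace the slanted edges that would join the two rows in the triangular lattice.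

The gain is visible in a stack of rows of $L$ points each, shifted alternately by $\pm\frac12$. Between two consecutive rows the lattice has $2L-1$ slanted edges. If instead the two rows are moved to distance $1-h$, each of them is joined by $L$ vertical edges to the row beyond the other, which makes $2L$ edges. One edge is gained each time. This can be done at every second step, hence on the order of $\sqrt n$ times. In the resulting pattern two rows take up height $1$, so the area per vertex is $\frac12$ instead of $\sqrt3/2$.

\begin{definition}
A \emph{row structure} consists of rows $1,\dots,K$ at heights $y_1>\dots>y_K$. Row $i$ is a finite nonempty set of points at height $y_i$ whose $x$-coordinates are consecutive elements of $X_i=\xi+\frac i2+\mathbb Z$, where $\xi$ is a fixed real number. Each step $(i,i+1)$ is a \emph{lattice step}, with $y_i-y_{i+1}=h$, or an \emph{interface step}, with $y_i-y_{i+1}=1-h$. The first and the last step are lattice steps, and no two consecutive steps are interface steps. The edges are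
\begin{itemize}
\item \emph{row edges} between consecutive points of a row;
\item for each lattice step $(i,i+1)$, \emph{slanted edges} between points of rows $i$ and $i+1$ whose $x$-coordinates differ by $\frac12$;
\item for each interface step $(i,i+1)$, vertical edges between points with equal $x$-coordinate in rows $i-1$ and $i+1$ (\emph{upper} edges) and in rows $i$ and $i+2$ (\emph{lower} edges).
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:rows}
A row structure is a $1$-planar unit distance drawing.
\end{lemma}

\begin{proof}
Slanted edges have length $\sqrt{\frac14+h^2}=1$. The steps next to an interface step exist and are lattice steps, so vertical edges have length $h+(1-h)=1$. Note that $X_i=X_{i+2}$, and that $X_i$ and $X_{i+1}$ partition $X=\xi+\frac12\mathbb Z$. Call the horizontal line at height $y_i$ the line of row $i$. We show first that no two edges meet in an open strip between consecutive lines.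

Let $(i,i+1)$ be a lattice step. Its strip meets only slanted edges of this step, upper edges of an interface step $(i+1,i+2)$, with $x\in X_i$, and lower edges of an interface step $(i-1,i)$, with $x\in X_{i+1}$. These vertical edges have distinct $x$-coordinates, all in $X$. Inside the strip a slanted edge has $x$-coordinates in an open interval between two consecutive elements of $X$. One of the two elements is in $X_i$ and the other in $X_{i+1}$, so the interval determines the slanted edge. Hence no two edges meet in the strip. If $(i,i+1)$ is an interface step, its strip meets only the upper edges of this step, with $x\in X_{i+1}$, and its lower edges, with $x\in X_i$; again the $x$-coordinates are distinct.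

All vertices and all crossings therefore lie on the lines. A slanted edge meets the lines only at its endpoints, and a row edge contains no vertex in its interior. A vertical edge between rows $i-1$ and $i+1$ meets exactly one line in its interior, that of row $i$, at a point with $x\in X_{i+1}$. This point is not a vertex, and it lies on at most one row edge, as its midpoint. The line of row $i$ is passed only by upper edges of an interface step $(i,i+1)$ or by lower edges of an interface step $(i-1,i)$. These two steps are consecutive, so at most one of the two families exists, and its edges have distinct $x$-coordinates. So no two vertical edges cross, and each point of the line is passed by at most one of them. Thus every vertical edge and every row edge has at most one crossing, and slanted edges have none.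
\end{proof}

With two consecutive interface steps the vertical edges would not have unit length, and the midpoint of a row edge could be passed twice.

\subsection{The drawings $G_{r,s}$}

A long top or bottom row has a large deficiency, so, as in the hexagon, we cut the corners: a block of $2s$ rows with $s$ interface steps is capped above and below by trapezoids of the triangular lattice. For integers $r,s\ge1$ let $G_{r,s}$ be the row structure with the rows $E_1,\dots,E_r,M_1,\dots,M_{2s},C_1,\dots,C_r$ from top to bottom, given by their number of points and leftmost $x$-coordinate:
\[
\begin{array}{l|l|l}
\text{row} & \text{points} & \text{leftmost } x\\ \hline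
E_i\ (1\le i\le r) & 2r+i-1 & -\frac{i-1}2\\[2pt]
M_i\ (i\text{ odd}) & 3r & -\frac r2\\[2pt]
M_i\ (i\text{ even}) & 3r & -\frac r2+\frac12\\[2pt]
C_i\ (1\le i\le r) & 3r-i & -\frac r2+\frac{i+1}2
\end{array}
\]
The interface steps are $(M_{2i-1},M_{2i})$ for $1\le i\le s$, and all other steps are lattice steps. The leftmost $x$-coordinates of consecutive rows differ by $\frac12$, so this is a row structure. Figure~\ref{fig:G22} shows $G_{2,2}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\foreach \y/\xl/\nn in {0/0/3,-0.866/-0.5/4,-1.732/-1/5,-1.866/-0.5/5,-2.732/-1/5,-2.866/-0.5/5,-3.732/0/4,-4.598/0.5/3}{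
  \draw (\xl,\y)--({\xl+\nn},\y);
  \foreach \i in {0,...,\nn} \fill ({\xl+\i},\y) circle (1.2pt);}
\foreach \x in {0,...,3}{
  \draw ({\x-0.5},-0.866)--(\x,0)--({\x+0.5},-0.866);
  \draw (\x,-3.732)--({\x+0.5},-4.598)--({\x+1},-3.732);}
\foreach \x in {0,...,4}{
  \draw ({\x-1},-1.732)--({\x-0.5},-0.866)--(\x,-1.732);
  \draw ({\x-0.5},-1.866)--(\x,-2.732);
  \draw ({\x-0.5},-2.866)--(\x,-3.732)--({\x+0.5},-2.866);
  \draw[very thick] ({\x-0.5},-0.866)--({\x-0.5},-1.866);
  \draw[very thick] (\x,-2.732)--(\x,-3.732);}
\foreach \x in {0,...,5}{
  \draw ({\x-0.5},-1.866)--({\x-1},-2.732);
  \draw[very thick] ({\x-0.5},-1.866)--({\x-0.5},-2.866);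
  \draw[very thick] ({\x-1},-1.732)--({\x-1},-2.732);}
\foreach \y/\nm in {0/E_1,-0.866/E_2,-1.732/M_1,-2.732/M_3,-3.732/C_1,-4.598/C_2} \node at (-1.5,\y) {$\nm$};
\node at (5,-1.866) {$M_2$};
\node at (5,-2.866) {$M_4$};
\end{tikzpicture}
\caption{The drawing $G_{2,2}$, with $42$ vertices and $103$ unit edges. The rows $M_1,M_2$ and the rows $M_3,M_4$ are at distance $1-\sqrt3/2$. Each vertical edge (thick) crosses at most one horizontal edge, at its midpoint, and there are no other crossings.}\label{fig:G22}
\end{figure}

\begin{lemma}\label{lem:Grs}
$G_{r,s}$ has $n=5r^2-r+6rs$ vertices and deficiency $8r+3s+1$.
\end{lemma}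

\begin{proof}
The rows $E_i$ and the rows $C_i$ both have the sizes $2r,2r+1,\dots,3r-1$, with sum $\frac12(5r^2-r)$. This gives $n$. There are $2r+2s$ rows, hence $n-2r-2s$ row edges.

\emph{Slanted edges.} The row below $E_i$ extends $\frac12$ further on both sides, so each point of $E_i$ has two neighbors in it; this gives $5r^2-r$ edges. The row above $C_i$ also extends $\frac12$ further on both sides, which gives $5r^2-r$ more. The remaining lattice steps are $(M_{2i},M_{2i+1})$ for $1\le i\le s-1$, between rows of $3r$ points shifted by $\frac12$, with $6r-1$ edges each.

\emph{Vertical edges.} The rows $M_{2i-2}$ and $M_{2i}$ have the same $3r$ $x$-coordinates for $i\ge2$. The rows $E_r$ and $M_2$ both start at $-\frac{r-1}2$, and $E_r$ has $3r-1$ points. So there are $3rs-1$ upper edges. The rows $M_{2i-1}$ and $M_{2i+1}$ have the same $3r$ $x$-coordinates for $i<s$. The rows $M_{2s-1}$ and $C_1$ both end at $-\frac r2+3r-1$, and $C_1$ has $3r-1$ points. So there are $3rs-1$ lower edges.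

The slanted and vertical edges number
\[
(10r^2-2r)+(s-1)(6r-1)+(6rs-2)=2n-6r-s-1 ,
\]
so $G_{r,s}$ has $3n-8r-3s-1$ edges.
\end{proof}

If all steps were lattice steps, the $6rs-2$ vertical edges would be replaced by $s(6r-1)$ slanted ones, so the interface steps gain $s-2$ edges. For $s=r$ we get $n=11r^2-r$ and $D=11r+1$, which is asymptotic to $\sqrt{11n}$. For instance, $G_{4,4}$ has $n=172$ and $D=45$, while $3n-u_0(n)=\lceil\sqrt{2061}\,\rceil=46$.

\subsection{All values of $n$}

\begin{proof}[Proof of the right inequality of Theorem~\ref{thm:main}]
For $n<275$ we use $u_1(n)\ge u_0(n)$ and \eqref{eq:u0}. Since $\sqrt{12}-\sqrt{11}=1/(\sqrt{12}+\sqrt{11})<\frac16$ and $\sqrt{275}<18$,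
\[
3n-u_1(n)<\sqrt{12n}+1<\sqrt{11n}+3+1 .
\]

Let $n\ge275$, $x=\sqrt{n/11}$ and $r=\lfloor x\rfloor\ge5$; the computation below shows that $r\approx x$ is the best width. Let $s$ be the largest integer with $5r^2-r+6rs\le n$. Then $s\ge1$, because $n\ge11r^2\ge5r^2+5r$. Start with $G_{r,s}$; at most $6r-1$ vertices remain to be placed. Continue the lower cap by lattice steps with rows $C_{r+1},\dots,C_{r+4}$, given by the same formulas, of full sizes $2r-1,\dots,2r-4$. Fill each row from the left before starting the next, and stop when there are $n$ vertices. The four rows suffice, since $8r-10\ge6r-1$ for $r\ge5$. The result is a row structure. A new row with $i\ge1$ points lies below a full row, so each of its points has two neighbors above, and the row adds $2i+(i-1)=3i-1$ edges and raises the deficiency by $1$. By Lemmas~\ref{lem:rows} and~\ref{lem:Grs} and the choice of $s$,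
\[
3n-u_1(n)\le8r+5+3s\le8r+5+\frac{n-5r^2+r}{2r}=\frac{11r}2+\frac n{2r}+\frac{11}2 .
\]
With $n=11x^2$, $0\le x-r<1$ and $r\ge5$,
\[
\frac{11r}2+\frac n{2r}=\frac{11(r^2+x^2)}{2r}=11x+\frac{11(x-r)^2}{2r}\le\sqrt{11n}+\frac{11}{10}.
\]
Hence $3n-u_1(n)\le\sqrt{11n}+6.6<\sqrt{11n}+7$.
\end{proof}

\begin{remark}
The coefficient $1$ of $n$ in Lemma~\ref{lem:triangles}, against $2$ in the matchstick case, is not an artifact of the averaging. The regions found there are distinct triangles of the graph. A triangle of $G_{r,s}$ has no vertical side, since its third vertex would be at horizontal distance $\sqrt3/2\notin\frac12\mathbb Z$, so it lies in a lattice step. In $G_{r,r^2}$ the steps $(M_{2i},M_{2i+1})$ contain $6r-2$ triangles each and the caps contain $O(r^2)$, so there are $n+O(r^2)$ triangles, while $n$ has order $r^3$ and $D=O(r^2)$. In the middle block these triangles cover about $\sqrt3/4$ of the area $\frac12$ per vertex.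
\end{remark}

\begin{thebibliography}{9}
\bibitem{GT} Panna Geh\'er and G\'eza T\'oth, \emph{1-planar unit distance graphs}, arXiv:2310.00940 (2023).
\end{thebibliography}
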